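\title{Hopf orders do not pass to extensions of semisimple Hopf algebras}

\begin{abstract}
Let $\mathbb C\to A\to H\to B\to\mathbb C$ be a short exact sequence of semisimple complex Hopf algebras, and suppose that $A$ and $B$ admit Hopf orders over number rings. We show that $H$ need not admit one. The counterexample is a twist of the group algebra of $D_3\times D_8$; it has dimension $96$, with $\dim A=48$ and $B=\mathbb C[C_2]$, and both $A$ and $B$ have Hopf orders over $\mathbb Z$. It belongs to a family $H(m,n)$ of twists of $\mathbb C[D_m\times D_n]$, and we determine which members of the family admit a Hopf order. Dualizing gives a counterexample whose kernel is a central copy of $\mathbb C[C_2]$.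
\end{abstract}

\section{Introduction}\label{sec:intro}

The group algebra $\mathbb CG$ of a finite group $G$ is a Hopf algebra with $\Delta(g)=g\otimes g$, $\varepsilon(g)=1$ and $S(g)=g^{-1}$, and all of this structure preserves the subring $\mathbb ZG$. A Hopf order is the analogue of $\mathbb ZG$ in a general Hopf algebra.

Throughout, Hopf algebras are finite-dimensional, and we write $\Delta(h)=h_{(1)}\otimes h_{(2)}$ with the summation understood. A \emph{number field} is a finite extension $K$ of $\mathbb Q$ inside $\mathbb C$, and a \emph{number ring} is the ring of integers $R$ of a number field $K$. Let $H_K$ be a Hopf algebra over $K$. A \emph{Hopf order} of $H_K$ over $R$ is an $R$-subalgebra $X\subseteq H_K$ that is finitely generated and projective as an $R$-module, such that the natural map $X\otimes_RK\to H_K$ is an isomorphism and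
\[
\Delta(X)\subseteq X\otimes_RX,\qquad \varepsilon(X)\subseteq R,\qquad S(X)\subseteq X .
\]
A complex Hopf algebra $H$ \emph{admits a Hopf order over a number ring} if there are a number field $K$ with ring of integers $R$, a Hopf algebra $H_K$ over $K$ with $H_K\otimes_K\mathbb C\cong H$, and a Hopf order of $H_K$ over $R$. Neither $K$ nor $H_K$ is prescribed, so a proof that $H$ has no Hopf order must exclude all choices at once.

A Hopf subalgebra $A\subseteq H$ is \emph{normal} if $h_{(1)}xS(h_{(2)})$ and $S(h_{(1)})xh_{(2)}$ lie in $A$ for all $h\in H$ and $x\in A$. A sequence $\mathbb C\to A\to H\to B\to\mathbb C$ is \emph{short exact} if $A\to H$ is an injective Hopf algebra map with normal image and $H\to B$ is a surjective Hopf algebra map with kernel $HA^+$, where $A^+=\ker(\varepsilon|_A)$. The following question comes from the paper of Cuadra and Meir \cite{CM}.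

\begin{quote}
\textbf{Question.} Let $\mathbb C\to A\to H\to B\to\mathbb C$ be a short exact sequence of semisimple Hopf algebras over $\mathbb C$. If $A$ and $B$ admit Hopf orders over number rings, does $H$ admit a Hopf order over some number ring?
\end{quote}

The first examples suggest a positive answer. A normal subgroup $N$ of $G$ gives the sequence $\mathbb CN\to\mathbb CG\to\mathbb C[G/N]$, with orders $\mathbb ZN$, $\mathbb ZG$ and $\mathbb Z[G/N]$. For $H=A\otimes B$ one extends scalars to a number ring containing both given rings and takes the tensor product of the two orders. In both cases the order of $H$ is assembled from the orders of the two ends. Nevertheless the answer is no, already for $\dim B=2$.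

For $m\ge1$ let $D_m$ be the dihedral group of order $2m$. In a product $D_m\times D_n$ we write
\[
D_m=\langle r,s\mid r^m=s^2=1,\ srs=r^{-1}\rangle,\qquad D_n=\langle \rho,t\mid \rho^n=t^2=1,\ t\rho t=\rho^{-1}\rangle .
\]
Put $M=\langle s\rangle\times\langle t\rangle\cong C_2\times C_2$ and
\begin{equation}\label{eq:J}
J=1\otimes\frac{1+t}{2}+s\otimes\frac{1-t}{2}=1\otimes1-\frac12\,(s-1)\otimes(t-1)\ \in\ \mathbb QM\otimes\mathbb QM .
\end{equation}
For a finite group $G$ containing $M$, let $(\mathbb CG)^J$ be the algebra $\mathbb CG$ with its usual counit and the comultiplication $\Delta_J(h)=J\Delta(h)J^{-1}$. It is a Hopf algebra (Lemma~\ref{lem:twist}). Put $H(m,n)=(\mathbb C[D_m\times D_n])^J$.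

\begin{theorem}\label{thm:main}
Let $G=D_3\times D_8$ and $N=D_3\times\langle\rho^2,t\rangle\cong D_3\times D_4$. Then
\[
\mathbb C\to A=(\mathbb CN)^J\to H=(\mathbb CG)^J\to B=\mathbb C[G/N]\cong\mathbb C[C_2]\to\mathbb C
\]
is a short exact sequence of semisimple Hopf algebras, of dimensions $48$, $96$ and $2$. The Hopf algebras $A$ and $B$ admit Hopf orders over $\mathbb Z$, but $H=H(3,8)$ admits no Hopf order over any number ring.
\end{theorem}

\begin{theorem}\label{thm:family}
The Hopf algebra $H(m,n)$ admits a Hopf order over some number ring if and only if $m\in\{1,2,4\}$, or $n\in\{1,2,4\}$, or $m=n=8$.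
\end{theorem}

\begin{theorem}\label{thm:dual}
With the Hopf algebras of Theorem~\ref{thm:main}, $\mathbb C\to B^*\to H^*\to A^*\to\mathbb C$ is a short exact sequence of semisimple Hopf algebras in which $B^*$ and $A^*$ admit Hopf orders over number rings and $H^*$ does not. Moreover $B^*$ is central in $H^*$ and isomorphic to $\mathbb C[C_2]$. So the answer remains negative if the kernel is required to be a central Hopf subalgebra isomorphic to $\mathbb C[C_2]$.
\end{theorem}

Everything turns on the denominator $2$ in \eqref{eq:J}. An order of the ordinary group algebra that contains $J$ is an order of the twist, and $J$ can be absorbed by writing $2=\lambda\mu$ and finding orders of the two dihedral factors that contain $(s-1)/\lambda$ and $(t-1)/\mu$. A two-line computation in Section~\ref{sec:sharing} shows how much of the denominator a factor can take: $D_3$ nothing, $D_4$ all of it, $D_8$ only $\sqrt2$. Thus passing from $D_3\times D_4$ to $D_3\times D_8$ destroys the construction. The main work is to show that no other order can exist. An unknown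 order of $H(m,n)$ need not contain the group or $J$, but it always contains the characters of $H(m,n)^*$ (Section~\ref{sec:orders}). In Section~\ref{sec:obstruction} we identify one such character, build from it an element of a tensor power of the order, and compute a trace that must be an algebraic integer. The condition obtained is the same divisibility by $2$ that limits the construction.

\section{Orders, integral traces and characters}\label{sec:orders}

Let $K$ be a number field, $R$ its ring of integers, and $\mathcal O$ the ring of all algebraic integers in $\mathbb C$. We use two standard facts about modules.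
\begin{itemize}
\item[(F1)] $R$ is a Dedekind domain: submodules of finitely generated $R$-modules are finitely generated, and finitely generated torsion-free $R$-modules are projective. Hence a Hopf order of $H_K$ is the same as an $R$-subalgebra that is finitely generated as an $R$-module, spans $H_K$ over $K$, and is stable under $\Delta$, $\varepsilon$, $S$ in the sense above. In particular the tensor product over $R$ of two Hopf orders is a Hopf order of the tensor product Hopf algebra.
\item[(F2)] If $X$ is a finitely generated projective $R$-module, there are $x_1,\dots,x_d\in X$ and $\xi_1,\dots,\xi_d\in\operatorname{Hom}_R(X,R)$ with $x=\sum_i\xi_i(x)x_i$ for all $x\in X$.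
\end{itemize}

\begin{lemma}\label{lem:trace}
Let $\mathcal A$ be a complex algebra and $\Lambda\subseteq\mathcal A$ an $R$-subalgebra that is finitely generated as an $R$-module. If $z$ lies in the $\mathcal O$-span of $\Lambda$ and $W$ is a finite-dimensional $\mathcal A$-module, then $\operatorname{Tr}_W(z)\in\mathcal O$.
\end{lemma}

\begin{proof}
The trace is linear, so we may take $z\in\Lambda$. By (F1) the submodule $R[z]\subseteq\Lambda$ is finitely generated, so some power $z^d$ is an $R$-combination of lower powers. The eigenvalues of $z$ on $W$ are roots of the resulting monic polynomial over $R$, hence algebraic integers.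
\end{proof}

Recall that the dual $H^*$ of a Hopf algebra $H$ is a Hopf algebra with product $(\xi\eta)(h)=\xi(h_{(1)})\eta(h_{(2)})$, unit $\varepsilon$, coproduct $\Delta(\xi)(h\otimes h')=\xi(hh')$, counit $\xi\mapsto\xi(1)$ and antipode $\xi\mapsto\xi\circ S$, and that $H^{**}=H$.

\begin{lemma}\label{lem:dual}
If $X$ is a Hopf order of $H_K$ over $R$, then $X^*=\{\xi\in H_K^*:\xi(X)\subseteq R\}$ is a Hopf order of $H_K^*$ over $R$. Consequently a complex Hopf algebra admits a Hopf order over a number ring if and only if its dual does.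
\end{lemma}

\begin{proof}
Restriction identifies $X^*$ with $\operatorname{Hom}_R(X,R)$. With $x_i,\xi_i$ as in (F2), every $\xi\in H_K^*$ equals $\sum_i\xi(x_i)\xi_i$, so the $\xi_i$ generate $X^*$ over $R$ and span $H_K^*$ over $K$. Since $\Delta(X)\subseteq X\otimes_RX$ and $\varepsilon(X)\subseteq R$, the module $X^*$ is closed under the product and contains $\varepsilon$. For $\xi\in X^*$ we have $\Delta(\xi)=\sum_{i,j}\xi(x_ix_j)\,\xi_i\otimes\xi_j\in X^*\otimes_RX^*$, $\xi(1)\in R$ and $\xi\circ S\in X^*$. The last claim follows from $H_K^*\otimes_K\mathbb C\cong(H_K\otimes_K\mathbb C)^*$ and biduality.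
\end{proof}

Now let $H$ be a complex Hopf algebra with a Hopf order $X\subseteq H_K$ over $R$. Fix an isomorphism $H_K\otimes_K\mathbb C\cong H$ and regard $X$ as a subset of $H$. For $k\ge1$ let $\mathcal OX^{\otimes k}$ be the $\mathcal O$-span in $H^{\otimes k}$ of the tensors $x_1\otimes\cdots\otimes x_k$ with $x_a\in X$. It is a subring, it is stable under permutations of the tensor factors, and Lemma~\ref{lem:trace} applies to its elements. The iterated comultiplication, defined by $\Delta^{(1)}=\mathrm{id}$ and $\Delta^{(k+1)}=(\Delta\otimes\mathrm{id}^{\otimes(k-1)})\Delta^{(k)}$, maps $\mathcal OX$ into $\mathcal OX^{\otimes k}$.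

To use Lemma~\ref{lem:trace} against an unknown $X$ we need elements of $H$ that lie in $\mathcal OX$ whatever $X$ is. If $W$ is a finite-dimensional $H^*$-module, then $\operatorname{Tr}_W$ is a linear functional on $H^*$, that is, an element $c_W\in H$ with $\xi(c_W)=\operatorname{Tr}_W(\xi)$ for all $\xi\in H^*$. We call $c_W$ the \emph{character} of $W$.

\begin{lemma}\label{lem:char}
The character of every finite-dimensional $H^*$-module $W$ lies in $\mathcal OX$.
\end{lemma}

\begin{proof}
Extend the $\xi_i$ of (F2) $\mathbb C$-linearly to $H$. Then $h=\sum_i\xi_i(h)x_i$ for all $h\in H$, so $c_W=\sum_i\operatorname{Tr}_W(\xi_i)x_i$. The $\xi_i$ lie in the ring $X^*$ of Lemma~\ref{lem:dual}, so $\operatorname{Tr}_W(\xi_i)\in\mathcal O$ by Lemma~\ref{lem:trace}.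
\end{proof}

For example, if $g\in H$ is grouplike, meaning $\Delta(g)=g\otimes g$ and $\varepsilon(g)=1$, then $\xi\mapsto\xi(g)$ is a one-dimensional $H^*$-module with character $g$. So for $H=\mathbb CG$ the lemma says $G\subseteq\mathcal OX$. After twisting, the characters change.

\section{The twisted group algebra}\label{sec:twist}

Let $G$ be a finite group containing $M=\langle s\rangle\times\langle t\rangle\cong C_2\times C_2$, and let $K\subseteq\mathbb C$ be a field. From now on $\Delta,\varepsilon,S$ denote the usual structure maps of $KG$.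

Computations with $J$ take place in the commutative algebras $(KM)^{\otimes k}$, and they become pointwise in the basis of idempotents. The characters of $M$ are $\varphi_{ij}$, $i,j\in\mathbb F_2$, with $\varphi_{ij}(s)=(-1)^i$ and $\varphi_{ij}(t)=(-1)^j$; they form the group $\widehat M$ with identity $\mathbf 1=\varphi_{00}$. The elements $e_\varphi=\frac14\sum_{x\in M}\varphi(x)x$ are orthogonal idempotents with sum $1$, and $xe_\varphi=\varphi(x)e_\varphi$ for $x\in M$. Every element of $(KM)^{\otimes k}$ is uniquely
\[
\sum f(\varphi_1,\dots,\varphi_k)\,e_{\varphi_1}\otimes\cdots\otimes e_{\varphi_k},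
\]
and we call the function $f$ on $\widehat M^k$ its \emph{weight}. We always write $\varphi_a=\varphi_{i_aj_a}$. Products correspond to pointwise products of weights. If $y\in KM$ has weight $f$, then $\Delta(y)$ has weight $f(\varphi_1\varphi_2)$ and $\varepsilon(y)=f(\mathbf 1)$: this holds for $y=x\in M$, whose weight is $\varphi\mapsto\varphi(x)$, and extends linearly. In particular $\Delta(e_\varphi)=\sum_{\alpha\alpha'=\varphi}e_\alpha\otimes e_{\alpha'}$. By the first expression in \eqref{eq:J}, the weight of $J$ is $1$ when $j_2=0$ and $(-1)^{i_1}$ when $j_2=1$, so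
\[
J\ \text{ has weight }\ (-1)^{i_1j_2}.
\]
Write $J=\sum_\nu p_\nu\otimes q_\nu$ with $p_\nu,q_\nu\in\mathbb QM$, and put
\begin{equation}\label{eq:U}
U=\sum_\nu p_\nu q_\nu=\tfrac12(1+s+t-st).
\end{equation}
Its weight is $(-1)^{ij}$: it is $-1$ at $\varphi_{11}$, where $s=t=-1$, and $1$ at the other three characters.

\begin{lemma}\label{lem:twist}
We have $J^2=1$ and $U^2=1$. The algebra $KG$ with $\Delta_J(h)=J\Delta(h)J^{-1}$, the counit $\varepsilon$, and $S_J(h)=US(h)U$ is a Hopf algebra $(KG)^J$. For all $k\ge1$,
\[
\Delta_J^{(k)}(h)=\mathcal J_k\,\Delta^{(k)}(h)\,\mathcal J_k^{-1},\qquad\text{where $\mathcal J_k\in(\mathbb QM)^{\otimes k}$ has weight }(-1)^{\sum_{a<b}i_aj_b}.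
\]
\end{lemma}

\begin{proof}
The weights of $J$ and $U$ take the values $\pm1$, so both square to $1$. The map $\Delta_J$ is an algebra map. The elements $(\Delta_J\otimes\mathrm{id})\Delta_J(h)$ and $(\mathrm{id}\otimes\Delta_J)\Delta_J(h)$ are the conjugates of $\Delta^{(3)}(h)$ by $(J\otimes1)(\Delta\otimes\mathrm{id})(J)$ and by $(1\otimes J)(\mathrm{id}\otimes\Delta)(J)$. These two elements have weights $(-1)^{i_1j_2+(i_1+i_2)j_3}$ and $(-1)^{i_2j_3+i_1(j_2+j_3)}$, which agree, so $\Delta_J$ is coassociative. The second expression in \eqref{eq:J} gives $(\varepsilon\otimes\mathrm{id})J=1=(\mathrm{id}\otimes\varepsilon)J$, so $\varepsilon$ is a counit for $\Delta_J$.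

For the antipode take $g\in G$. As $J^{-1}=J$,
\begin{equation}\label{eq:DJg}
\Delta_J(g)=\sum_{\nu,\nu'}p_\nu gp_{\nu'}\otimes q_\nu gq_{\nu'} .
\end{equation}
The map $S$ is antimultiplicative and is the identity on $KM$, because every element of $M$ is its own inverse. Since $KM$ is commutative, $\sum_\nu p_\nu Uq_\nu=U^2=1$. Therefore, with the Sweedler notation referring to $\Delta_J$,
\begin{align*}
g_{(1)}S_J(g_{(2)})&=\sum_{\nu}p_\nu g\Big(\sum_{\nu'}p_{\nu'}Uq_{\nu'}\Big)g^{-1}q_\nu U=U^2=1,\\
S_J(g_{(1)})g_{(2)}&=\sum_{\nu'}Up_{\nu'}g^{-1}\Big(\sum_{\nu}p_{\nu}Uq_{\nu}\Big)g\,q_{\nu'}=U^2=1 .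
\end{align*}

The formula for $\Delta_J^{(k)}$ holds for $k=1$ with $\mathcal J_1=1$. Applying $\Delta_J$ to the first factor gives the formula for $k+1$ with $\mathcal J_{k+1}=(J\otimes1)(\Delta\otimes\mathrm{id})(\mathcal J_k)$, whose weight has exponent $i_1j_2+\sum_{b\ge3}(i_1+i_2)j_b+\sum_{3\le a<b}i_aj_b=\sum_{a<b}i_aj_b$.
\end{proof}

Since $J$ is rational, $(KG)^J\otimes_K\mathbb C=(\mathbb CG)^J$. The next lemma is the source of all orders constructed in this paper.

\begin{lemma}\label{lem:absorb}
Let $K$ be a number field with ring of integers $R$. If $\Lambda$ is a Hopf order of $KG$ over $R$ and $J\in\Lambda\otimes_R\Lambda$, then $\Lambda$ is a Hopf order of $(KG)^J$.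
\end{lemma}

\begin{proof}
We have $J^{-1}=J\in\Lambda\otimes_R\Lambda$, so $\Delta_J(\Lambda)\subseteq\Lambda\otimes_R\Lambda$. The element $U$ is the image of $J$ under multiplication, so $U\in\Lambda$ and $S_J(\Lambda)\subseteq\Lambda$.
\end{proof}

The exact sequence of a normal subgroup survives the twist as long as the subgroup contains $M$.

\begin{lemma}\label{lem:exact}
Let $N$ be a normal subgroup of $G$ with $M\subseteq N$. Then the inclusion and the canonical map $\pi\colon\mathbb CG\to\mathbb C[G/N]$ form a short exact sequence $\mathbb C\to(\mathbb CN)^J\to(\mathbb CG)^J\to\mathbb C[G/N]\to\mathbb C$ of semisimple Hopf algebras.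
\end{lemma}

\begin{proof}
Put $A=(\mathbb CN)^J$ and $H=(\mathbb CG)^J$. Since $J$ and $U$ are supported on $M\subseteq N$, $A$ is a Hopf subalgebra of $H$. Since $\pi(s)=\pi(t)=1$, we have $(\pi\otimes\pi)(J)=1\otimes1$ and $\pi(U)=1$, so $\pi$ is a surjective Hopf algebra map from $H$ to the untwisted $\mathbb C[G/N]$. Its kernel is spanned by the elements $g(x-1)$ with $g\in G$, $x\in N$, and therefore equals $HA^+$. For normality take $g\in G$ and $x\in A$. By \eqref{eq:DJg},
\begin{align*}
g_{(1)}\,x\,S_J(g_{(2)})&=\sum p_\nu\, g\,(p_{\nu'}xUq_{\nu'})\,g^{-1}\,q_\nu U,\\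
S_J(g_{(1)})\,x\,g_{(2)}&=\sum Up_{\nu'}\,g^{-1}(p_\nu Uxq_\nu)\,g\,q_{\nu'} .
\end{align*}
The bracketed elements lie in $\mathbb CN$, which is stable under conjugation by $g^{\pm1}$, so both sums lie in $\mathbb CN$. As algebras, all three terms are complex group algebras, which are semisimple by Maschke's theorem.
\end{proof}

\section{Sharing the denominator of $J$}\label{sec:sharing}

Let $K$ be a number field with ring of integers $R$, and let $2=\lambda\mu$ in $R$. Then
\begin{equation}\label{eq:split}
J=1\otimes1-\frac{s-1}{\lambda}\otimes\frac{t-1}{\mu}.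
\end{equation}
If $\Lambda_1$ and $\Lambda_2$ are Hopf orders of $KD_m$ and $KD_n$ containing $(s-1)/\lambda$ and $(t-1)/\mu$, then $\Lambda=\Lambda_1\otimes_R\Lambda_2$ is a Hopf order of $K[D_m\times D_n]$ with $J\in\Lambda\otimes_R\Lambda$, and Lemma~\ref{lem:absorb} gives a Hopf order for $H(m,n)$. We first ask how large $\lambda$ can be.

For $\zeta\in\mathbb C$ with $\zeta^m=1$ let $V_\zeta$ be the representation of $D_m$ on $\mathbb C^2$ in which $r$ acts by $\operatorname{diag}(\zeta,\zeta^{-1})$ and $s$ exchanges the two basis vectors. Rotations act diagonally, and reflections have trace $0$.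

\begin{lemma}\label{lem:limit}
Let $\Lambda_1\subseteq KD_m$ be an $R$-subalgebra, finitely generated as an $R$-module, that contains $D_m$ and $(s-1)/\lambda$. Then $(\zeta+\zeta^{-1})/\lambda\in\mathcal O$ whenever $\zeta^m=1$.
\end{lemma}

\begin{proof}
Conjugating by $r$ shows $(r^2s-1)/\lambda\in\Lambda_1$. The product
\[
\frac{s-1}{\lambda}\cdot\frac{r^2s-1}{\lambda}=\frac{r^{-2}-s-r^2s+1}{\lambda^2}
\]
has trace $(\zeta^{-2}+\zeta^2+2)/\lambda^2=\big((\zeta+\zeta^{-1})/\lambda\big)^2$ on $V_\zeta$. This lies in $\mathcal O$ by Lemma~\ref{lem:trace}, and a square root of an algebraic integer is an algebraic integer.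
\end{proof}

For $m=3$ the value $\zeta+\zeta^{-1}=-1$ occurs, so $\lambda$ must be a unit. For $m\in\{1,2,4\}$ the values are among $0,\pm2$, so $\lambda=2$ is not excluded. For $m=8$ the value $\sqrt2$ occurs, so $\lambda$ divides $\sqrt2$. The factorizations $2=1\cdot2$ for $(m,n)=(3,4)$ and $2=\sqrt2\cdot\sqrt2$ for $(8,8)$ are therefore allowed, while for $(3,8)$ the product $\lambda\mu$ would divide $\sqrt2$. In general the construction requires
\begin{equation}\label{eq:div}
\tfrac12(\zeta+\zeta^{-1})(\xi+\xi^{-1})\in\mathcal O\qquad\text{whenever }\zeta^m=1,\ \xi^n=1 .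
\end{equation}
This concerns only orders of the product form above. Section~\ref{sec:obstruction} shows that \eqref{eq:div} is necessary for an arbitrary Hopf order. Here we realize the allowed factorizations.

To place the whole denominator in one factor we need an order containing the idempotent $(1-t)/2$ and all its conjugates. This is possible when the conjugates of $t$ commute.

\begin{proposition}\label{prop:Q}
Let $G_1,G_2$ be finite groups with involutions $s\in G_1$ and $t\in G_2$. If $t$ lies in a normal elementary abelian $2$-subgroup $Q$ of $G_2$, then $(\mathbb Q[G_1\times G_2])^J$ has a Hopf order over $\mathbb Z$. The same holds if $s$ lies in such a subgroup of $G_1$.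
\end{proposition}

\begin{proof}
The characters of $Q$ take the values $\pm1$, so the idempotents $e^Q_\varphi=|Q|^{-1}\sum_{x\in Q}\varphi(x)x$, $\varphi\in\widehat Q$, lie in $\mathbb QG_2$. Let $\Gamma$ be the $\mathbb Z$-span of the elements $e^Q_\varphi d$ with $\varphi\in\widehat Q$ and $d\in G_2$. Since $Q$ is normal, $de^Q_\psi d^{-1}=e^Q_{\psi'}$ with $\psi'(x)=\psi(d^{-1}xd)$, so $e^Q_\varphi d\cdot e^Q_\psi d'=e^Q_\varphi e^Q_{\psi'}dd'$ is $0$ or $e^Q_\varphi dd'$, and $\Gamma$ is closed under multiplication. From $d=\sum_\varphi e^Q_\varphi d$ we get $G_2\subseteq\Gamma$, so $\Gamma$ is a ring spanning $\mathbb QG_2$. Moreover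
\[
\Delta(e^Q_\varphi d)=\sum_{\alpha\alpha'=\varphi}e^Q_\alpha d\otimes e^Q_{\alpha'}d,\qquad S(e^Q_\varphi d)=d^{-1}e^Q_{\varphi},\qquad \varepsilon(e^Q_\varphi d)\in\{0,1\}.
\]
By (F1), $\Gamma$ is a Hopf order of $\mathbb QG_2$ and $\Lambda=\mathbb ZG_1\otimes\Gamma$ is one of $\mathbb Q[G_1\times G_2]$. Since $\frac{1-t}2=\sum_{\varphi(t)=-1}e^Q_\varphi\in\Gamma$, formula \eqref{eq:split} with $\lambda=1$, $\mu=2$ gives $J\in\Lambda\otimes\Lambda$, and Lemma~\ref{lem:absorb} applies. For the second statement exchange the roles of the factors and take $\lambda=2$, $\mu=1$.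
\end{proof}

In $D_8=\langle\rho,t\rangle$ a normal subgroup containing $t$ contains $(\rho t\rho^{-1})t=\rho^2$, which has order $4$, so Proposition~\ref{prop:Q} does not apply. The denominator $\sqrt2$ is attained all the same.

\begin{proposition}\label{prop:D8}
Let $K=\mathbb Q(\sqrt2)$ and $R=\mathbb Z[\sqrt2]$, its ring of integers. There is a Hopf order $\Lambda$ of $KD_8$ over $R$ containing $(t-1)/\sqrt2$.
\end{proposition}

\begin{proof}
An order containing $\rho$ and $(t-1)/\sqrt2$ contains the conjugates of the latter by powers of $\rho$, so we start from these. For $i\in\mathbb Z/4$ put $x_i=\rho^{2i}t$ and $\tau_i=(x_i-1)/\sqrt2$; then $\rho x_i\rho^{-1}=x_{i+1}$. Let $\Lambda'$ be the $R$-subalgebra generated by $\tau_0,\dots,\tau_3$. It contains $x_i=1+\sqrt2\,\tau_i$, hence $x_1x_0=\rho^2$ and the group $\langle\rho^2,t\rangle$.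

The point is that $\Lambda'$ is finitely generated over $R$. The element $z=\rho^4$ is a central involution; put $\epsilon_\pm=(1\pm z)/2$. These are central idempotents with sum $1$, so $\Lambda'\subseteq\Lambda'\epsilon_++\Lambda'\epsilon_-$, and by (F1) it suffices to show that $\Lambda'\epsilon_\pm$ is spanned by $\epsilon_\pm,\ \tau_0\epsilon_\pm,\ \tau_1\epsilon_\pm,\ \tau_0\tau_1\epsilon_\pm$. We use
\[
\tau_i^2=1-x_i=-\sqrt2\,\tau_i,\qquad x_{i+2}=zx_i,\qquad x_1x_0=\rho^2=z\rho^{-2}=zx_0x_1 .
\]
On $\epsilon_+$ we have $z=1$. Then $\tau_{i+2}\epsilon_+=\tau_i\epsilon_+$ and $\tau_0\epsilon_+,\tau_1\epsilon_+$ commute, so the four elements span $\Lambda'\epsilon_+$. On $\epsilon_-$ we have $z=-1$. Then $\tau_{i+2}\epsilon_-=-(\tau_i+\sqrt2)\epsilon_-$, so $\Lambda'\epsilon_-$ is generated by $\tau_0\epsilon_-$ and $\tau_1\epsilon_-$ as an algebra with unit $\epsilon_-$. Since $x_0,x_1$ anticommute on $\epsilon_-$,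
\[
(\tau_0\tau_1+\tau_1\tau_0)\epsilon_-=(1-x_0-x_1)\epsilon_-=\big(-1-\sqrt2\,\tau_0-\sqrt2\,\tau_1\big)\epsilon_- .
\]
This expresses $\tau_1\tau_0\epsilon_-$ in the four elements. Multiplying on the right by $\tau_1$ gives $\tau_1\tau_0\tau_1\epsilon_-=(\sqrt2\,\tau_0\tau_1-\tau_1-\sqrt2\,\tau_0\tau_1+2\tau_1)\epsilon_-=\tau_1\epsilon_-$. Together with $\tau_i^2=-\sqrt2\,\tau_i$, this shows that the span of the four elements is stable under left multiplication by $\tau_0$ and $\tau_1$, so it equals $\Lambda'\epsilon_-$.

On the generators,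
\[
\Delta(\tau_i)=\tau_i\otimes1+1\otimes\tau_i+\sqrt2\,\tau_i\otimes\tau_i,\qquad S(\tau_i)=\tau_i,\qquad\varepsilon(\tau_i)=0,
\]
so $\Lambda'$ is stable under $\Delta,S,\varepsilon$. Put $\Lambda=\Lambda'+\Lambda'\rho$. Since $\rho\Lambda'\rho^{-1}=\Lambda'$ and $\rho^2\in\Lambda'$, it is a subalgebra, and it contains $D_8$. For $y\in\Lambda'$ we have $\Delta(y\rho)=\Delta(y)(\rho\otimes\rho)$, $\varepsilon(y\rho)=\varepsilon(y)$ and $S(y\rho)=\rho^{-1}S(y)\in\Lambda$. By (F1), $\Lambda$ is a Hopf order of $KD_8$, and $\tau_0=(t-1)/\sqrt2$.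
\end{proof}

\section{A trace obstruction for arbitrary orders}\label{sec:obstruction}

Let $G\supseteq M$ be a finite group, $H=(\mathbb CG)^J$, and $e=e_{\mathbf 1}=\frac14\sum_{x\in M}x$.

\subsection*{A character with denominator $4$}
In the untwisted coalgebra the elements of a double coset $MgM$ are grouplike, and each is a character. After twisting, the $16$ elements of a double coset of maximal size span a single $4\times4$ matrix coalgebra, whose character is a quarter of their sum.

\begin{lemma}\label{lem:cochar}
If $g\in G$ and $M\cap gMg^{-1}=1$, then $c=4ege=\frac14\sum_{h\in MgM}h$ is the character of a simple $4$-dimensional $H^*$-module.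
\end{lemma}

\begin{proof}
If $xgy=x'gy'$ with $x,y,x',y'\in M$, then $x'x=g(y'y)g^{-1}\in M\cap gMg^{-1}$, so $x=x'$ and $y=y'$. Thus $C=\mathbb C[MgM]$ has dimension $16$ and $ege=\frac1{16}\sum_{h\in MgM}h$. The $16$ elements $e_\varphi ge_\psi$ span $C$, so they form a basis. Put $\omega(\varphi_{ij},\varphi_{i'j'})=(-1)^{ij'}$, the weight of $J=J^{-1}$. Then
\[
\Delta_J(e_\varphi ge_\psi)=J\Delta(e_\varphi)(g\otimes g)\Delta(e_\psi)J^{-1}=\sum_{\substack{\alpha\alpha'=\varphi\\ \beta\beta'=\psi}}\omega(\alpha,\alpha')\,\omega(\beta,\beta')\ e_\alpha ge_\beta\otimes e_{\alpha'}ge_{\beta'} .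
\]
So $C$ is a subcoalgebra, restriction $H^*\to C^*$ is a surjective algebra map, and the dual basis $(u_{\alpha,\beta})$ of $C^*$ multiplies by
\[
u_{\alpha,\beta}\,u_{\alpha',\beta'}=\omega(\alpha,\alpha')\,\omega(\beta,\beta')\,u_{\alpha\alpha',\beta\beta'},
\]
with unit $u_{\mathbf 1,\mathbf 1}$. Let $Z=\operatorname{diag}(1,-1)$, let $F$ be the $2\times2$ matrix exchanging the basis vectors, and put $T_{\varphi_{ij}}=F^jZ^i$. From $Z^2=F^2=I$ and $ZF=-FZ$ we get $T_\alpha T_{\alpha'}=\omega(\alpha,\alpha')T_{\alpha\alpha'}$. The matrices $I,Z,F,FZ$ form a basis of $M_2(\mathbb C)$ and have traces $2,0,0,0$. Hence $u_{\alpha,\beta}\mapsto T_\alpha\otimes T_\beta$ is an algebra isomorphism $C^*\to M_4(\mathbb C)$, and $W=\mathbb C^4$ is a simple $H^*$-module. An element $\xi\in H^*$ restricts to $\sum\xi(e_\alpha ge_\beta)u_{\alpha,\beta}$, so $\operatorname{Tr}_W(\xi)=4\,\xi(ege)=\xi(c)$.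
\end{proof}

\subsection*{Making the twist visible to a trace}
Suppose $H$ has a Hopf order $X$. Then $c\in\mathcal OX$ and $\Delta_J^{(k)}(c)\in\mathcal OX^{\otimes k}$. Let $V$ be a representation of $G$ with character $\chi_V$; then $V^{\otimes k}$ is an $H^{\otimes k}$-module. The trace of $\Delta_J^{(k)}(c)$ on it carries no information, because this element is conjugate to the untwisted $\Delta^{(k)}(c)$, whose trace is $4\operatorname{Tr}\Delta^{(k)}(eg)=\sum_{x\in M}\chi_V(xg)^k\in\mathcal O$. Products $\Delta^{(k)}_J(h)\Delta_J^{(k)}(h')$ are also conjugate to their untwisted versions, because both factors are conjugated by the same $\mathcal J_k$. But $\mathcal OX^{\otimes k}$ is stable under the algebra automorphism $w$ of $H^{\otimes k}$ that reverses the order of the factors, and $w$ fixes $\Delta^{(k)}(c)$ while it changes $\mathcal J_k$. So we consider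
\[
z_k=\Delta_J^{(k)}(c)\cdot w\big(\Delta_J^{(k)}(c)\big),
\]
in which the two conjugating elements differ. Put $E_k=\Delta^{(k)}(e)=\frac14\sum_{x\in M}x^{\otimes k}$ and $P_k=E_kU^{\otimes k}$.

\begin{lemma}\label{lem:reduction}
For $g\in G$, $c=4ege$, $k\ge1$ and any representation $V$ of $G$,
\[
\operatorname{Tr}_{V^{\otimes k}}(z_k)=16\operatorname{Tr}_{V^{\otimes k}}\big(P_k\,g^{\otimes k}P_k\,g^{\otimes k}\big).
\]
\end{lemma}

\begin{proof}
Drop the index $k$ and let $Y=\Delta^{(k)}(c)=4Eg^{\otimes k}E$, so $w(Y)=Y$. Since $\mathcal J^2=1$, Lemma~\ref{lem:twist} gives $z=\mathcal JY\mathcal J\,w(\mathcal J)\,Y\,w(\mathcal J)$. With $D=\mathcal J\,w(\mathcal J)=w(\mathcal J)\,\mathcal J$, cyclicity of the trace yields $\operatorname{Tr}(z)=\operatorname{Tr}(DYDY)$. As $E$ is an idempotent commuting with $D$,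
\[
\operatorname{Tr}(z)=16\operatorname{Tr}\big(DEg^{\otimes k}E\,D\,Eg^{\otimes k}E\big)=16\operatorname{Tr}\big(ED\,g^{\otimes k}\,ED\,g^{\otimes k}\big).
\]
It remains to show $ED=EU^{\otimes k}$. The weight of $w(\mathcal J)$ is $(-1)^{\sum_{a>b}i_aj_b}$, so $D$ has weight $(-1)^{\sum_{a\ne b}i_aj_b}$. The weight of $E$ is the indicator function of $\varphi_1\cdots\varphi_k=\mathbf 1$, that is, of $\sum_ai_a=\sum_aj_a=0$ in $\mathbb F_2$. On this set $\sum_{a\ne b}i_aj_b=\big(\sum_ai_a\big)\big(\sum_bj_b\big)-\sum_ai_aj_a=\sum_ai_aj_a$, which is the exponent in the weight of $U^{\otimes k}$.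
\end{proof}

Without the twist, $E_k$ would stand in place of $P_k$, and the trace would be $\sum_{x,x'\in M}\chi_V(xgx'g)^k\in\mathcal O$. The element $E_k$ has four nonzero coefficients in the group basis $M^k$ of $(\mathbb QM)^{\otimes k}$, each equal to $\frac14$. The denominators of $P_k$ grow with $k$.

\begin{lemma}\label{lem:kappa}
Write $P_k=\sum_{y\in M^k}\kappa(y)\,y$, and let $o(y)$ be the number of elements of $M$ that occur an odd number of times among $y_1,\dots,y_k$. Then $\kappa(y)=2^{-k-1}(2-o(y))$. In particular $\kappa(y)=\pm2^{-k-1}$ for all $y$ when $k$ is odd.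
\end{lemma}

\begin{proof}
By \eqref{eq:U}, $U=\frac12\sum_{x\in M}\theta(x)x$ with $\theta(st)=-1$ and $\theta(1)=\theta(s)=\theta(t)=1$. Multiplying out $E_kU^{\otimes k}$, and using $x^{-1}=x$,
\[
\kappa(y)=2^{-k-2}\sum_{x\in M}\prod_{a=1}^k\theta(y_ax).
\]
The factor $\theta(y_ax)$ is $-1$ exactly when $y_a=xst$. So the product is $-1$ exactly when $xst$ occurs an odd number of times among the $y_a$, which happens for $o(y)$ values of $x$, and the sum is $4-2o(y)$. Finally $o(y)\equiv k\pmod 2$, so $o(y)\in\{1,3\}$ for odd $k$.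
\end{proof}

For $k=1$ this gives $P_1=e=E_1$. For $k=2$ we have $o(y)=0$ if $y_1=y_2$ and $o(y)=2$ otherwise, so $P_2=E_2$. In both cases the twist is still invisible. For $k=3$ all $64$ coefficients are nonzero: $\kappa(y)=-\frac1{16}$ if $y_1,y_2,y_3$ are distinct and $\kappa(y)=\frac1{16}$ otherwise. This is the first case that gives an obstruction. To read it off we take $V$ such that $M$ acts by the regular representation, so that the $\kappa(y)$ are the matrix entries of $P_k$, and $g$ acts diagonally, so that only their squares enter the trace.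

\begin{proposition}\label{prop:obstruction}
Let $G\supseteq M$ be a finite group and $g\in G$ with $M\cap gMg^{-1}=1$. Let $V$ be a representation of $G$ with a basis that is permuted simply transitively by $M$ and in which $g$ acts diagonally. If $(\mathbb CG)^J$ admits a Hopf order over a number ring, then $4^{1-k}\chi_V(g)^{2k}$ is an algebraic integer for every odd $k$. Consequently $\chi_V(g)/2$ is an algebraic integer.
\end{proposition}

\begin{proof}
Let $X$ be a Hopf order. By Lemmas~\ref{lem:cochar} and~\ref{lem:char}, $c=4ege\in\mathcal OX$, so $z_k\in\mathcal OX^{\otimes k}$ and $\operatorname{Tr}_{V^{\otimes k}}(z_k)\in\mathcal O$ by Lemma~\ref{lem:trace}.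

Label the basis of $V$ as $(\delta_x)_{x\in M}$ with $x'\delta_x=\delta_{x'x}$ and $g\delta_x=f(x)\delta_x$. In the basis $\delta_v=\delta_{v_1}\otimes\cdots\otimes\delta_{v_k}$, $v\in M^k$, of $V^{\otimes k}$, the element $g^{\otimes k}$ is diagonal with entries $f_k(v)=\prod_af(v_a)$, and $\sum_vf_k(v)=\chi_V(g)^k$. The entry of $P_k$ in position $(v',v)$ is $\kappa(v'v^{-1})=\kappa(v'v)$, which is symmetric in $v$ and $v'$. For odd $k$, Lemmas~\ref{lem:reduction} and~\ref{lem:kappa} give
\[
\operatorname{Tr}(z_k)=16\sum_{v,v'}\kappa(v'v)^2f_k(v)f_k(v')=16\cdot4^{-k-1}\Big(\sum_vf_k(v)\Big)^2=4^{1-k}\chi_V(g)^{2k}.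
\]

For the last claim put $\gamma=\chi_V(g)/2$, assume $\gamma\neq0$, and let $L$ be a number field containing $\gamma$. Recall that an element of $L$ is an algebraic integer if and only if its valuation $v_{\mathfrak p}$ is nonnegative for every nonzero prime $\mathfrak p$ of the ring of integers of $L$. We have shown $4\gamma^{2k}\in\mathcal O$, so $v_{\mathfrak p}(4)+2k\,v_{\mathfrak p}(\gamma)\ge0$ for all odd $k$. Letting $k$ grow gives $v_{\mathfrak p}(\gamma)\ge0$.
\end{proof}

\begin{remark}
The hypothesis $M\cap gMg^{-1}=1$ is used only in Lemma~\ref{lem:cochar}, and it excludes only cases without content. Indeed, if $gxg^{-1}=x'\in M$ with $x\ne1$, then applying both sides to $\delta_y$ gives $f(xy)f(y)^{-1}\delta_{xy}=\delta_{x'y}$, so $f(xy)=f(y)$ for all $y\in M$, and $\chi_V(g)/2$ is a sum of two roots of unity. Oddness of $k$ is used only to make $\kappa^2$ constant, so that the double sum factors.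
\end{remark}

\begin{corollary}\label{cor:dihedral}
Let $m,n\ge3$, $\zeta^m=1$, $\xi^n=1$, and $\chi=(\zeta+\zeta^{-1})(\xi+\xi^{-1})$. If $H(m,n)$ admits a Hopf order over a number ring, then $4^{1-k}\chi^{2k}\in\mathcal O$ for all odd $k$, and $\chi/2\in\mathcal O$; that is, \eqref{eq:div} holds.
\end{corollary}

\begin{proof}
Take $g=(r,\rho)$ and $V=V_\zeta\otimes V_\xi$, where $V_\xi$ is the corresponding representation of $D_n$. The four products of basis vectors are permuted simply transitively by $M$, the element $g$ acts diagonally on them, and $\chi_V(g)=\chi$. We have $gMg^{-1}=\langle r^2s\rangle\times\langle\rho^2t\rangle$, and $r^2\ne1\neq\rho^2$ because $m,n\ge3$, so $M\cap gMg^{-1}=1$.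
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The subgroup $N$ has index $2$ in $G$ and contains $M$, so Lemma~\ref{lem:exact} gives the exact sequence, and $\mathbb Z[G/N]$ is a Hopf order for $B$. In $G_2=\langle\rho^2,t\rangle\cong D_4$ the subgroup $Q=\{1,t,\rho^4,\rho^4t\}$ is elementary abelian, as $\rho^4$ is a central involution, and it is normal, having index $2$. By Proposition~\ref{prop:Q} with $G_1=D_3$, $A$ has a Hopf order over $\mathbb Z$. For $H$ take $\zeta=e^{2\pi i/3}$ and $\xi=e^{2\pi i/8}$ in Corollary~\ref{cor:dihedral}, so $\chi=-\sqrt2$. If $H$ had a Hopf order, the case $k=3$ would make $4^{-2}(-\sqrt2)^6=\frac12$ an algebraic integer.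
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:family}]
\emph{Existence.} For $n\in\{1,2,4\}$ the involution $t$ lies in a normal elementary abelian $2$-subgroup of $D_n$, namely $\langle t\rangle$ for $n=1,2$, where $D_n$ is abelian, and the index $2$ subgroup $\{1,t,\rho^2,\rho^2t\}$ for $n=4$. The same holds for $s\in D_m$ when $m\in\{1,2,4\}$. Proposition~\ref{prop:Q} applies in these cases. For $m=n=8$ take the order of Proposition~\ref{prop:D8} in both factors and $\lambda=\mu=\sqrt2$ in \eqref{eq:split}; this gives a Hopf order over $\mathbb Z[\sqrt2]$.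

\emph{Nonexistence.} Let $m,n\notin\{1,2,4\}$ and $(m,n)\ne(8,8)$; in particular $m,n\ge3$. Let $L$ be the field generated by the $mn$-th roots of unity and $v$ a valuation of $L$ at a prime above $2$, normalized by $v(2)=1$. For $l\in\{m,n\}$ we choose $\eta_l$ with $\eta_l^{\,l}=1$ so that $v(\eta_l+\eta_l^{-1})$ is small.

Suppose an odd prime $q$ divides $l$, and let $\eta=\eta_l$ have order $q$. Evaluating $x^{q-1}+\dots+x+1=\prod(x-\omega)$, the product over the $q$-th roots of unity $\omega\ne1$, at $x=-1$ gives $\prod(1+\omega)=1$, since $q-1$ is even. So $1+\eta^2$ is a unit and $v(\eta+\eta^{-1})=v(\eta^{-1}(1+\eta^2))=0$.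

Otherwise $l=2^j$ with $j\ge3$. Let $\eta=\eta_l$ have order $2^j$; we claim $v(\eta+\eta^{-1})=2^{2-j}$. Use $(\eta+\eta^{-1})^2=2+(\eta^2+\eta^{-2})$. For $j=3$ we have $\eta^2=\pm i$, the right side is $2$, and the valuation is $\frac12$. For $j\ge4$, induction gives $v(\eta^2+\eta^{-2})=2^{3-j}<1=v(2)$, so the right side has valuation $2^{3-j}$ and the claim follows.

Thus $v(\eta_l+\eta_l^{-1})\le\frac12$, with equality only for $l=8$. With $\zeta=\eta_m$ and $\xi=\eta_n$ we get $v(\chi)<1$, so $\chi/2\notin\mathcal O$, and $H(m,n)$ has no Hopf order by Corollary~\ref{cor:dihedral}.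
\end{proof}

\begin{remark}
The condition $4^{1-k}\chi^{2k}\in\mathcal O$ gives $v(\chi)\ge1-\frac1k$. In the proof above $v(\chi)\le\frac12+\frac14$, with equality for $(m,n)=(8,16)$. For that choice of $\chi$ the bound $\frac23$ from $k=3$ gives no contradiction, while the bound $\frac45$ from $k=5$ suffices for the whole family.
\end{remark}

\begin{remark}
Theorem~\ref{thm:family} explains the choice of $D_3\times D_8$. The algebra $H(3,3)$ has no Hopf order, but the only normal subgroup of $D_3\times D_3$ containing $M$ is the whole group, so Lemma~\ref{lem:exact} gives nothing. For the index $2$ inclusions $D_m\times\langle\rho^2,t\rangle\subseteq D_m\times D_{2n}$, the subalgebra $H(m,n)$ has a Hopf order and $H(m,2n)$ has none exactly when $n=4$ and $m\notin\{1,2,4,8\}$, or $m=n=8$. The smallest of these cases is $m=3$, $n=4$.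
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:dual}]
By Lemma~\ref{lem:dual} and Theorem~\ref{thm:main}, $A^*$ and $B^*$ admit Hopf orders and $H^*$ does not. By the Larson--Radford theorem, a semisimple Hopf algebra in characteristic $0$ is cosemisimple, that is, its dual is semisimple; so $A^*,B^*,H^*$ are semisimple.

Dualizing $\pi\colon H\to B$ and $A\subseteq H$ gives an injective Hopf algebra map $B^*\to H^*$, $a\mapsto a\circ\pi$, and the surjective Hopf algebra map $H^*\to A^*$ given by restriction. Let $a\in B^*$, $\xi\in H^*$, $g\in G$, and $\bar g=\pi(g)$. Since $\pi(s)=\pi(t)=1$, formula \eqref{eq:J} gives $(\pi\otimes\mathrm{id})(J)=1\otimes1=(\mathrm{id}\otimes\pi)(J)$. Hence $(\pi\otimes\mathrm{id})\Delta_J(g)=\bar g\otimes g$ and $(\mathrm{id}\otimes\pi)\Delta_J(g)=g\otimes\bar g$, so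
\[
(a\xi)(g)=a(\bar g)\,\xi(g)=(\xi a)(g).
\]
Thus $B^*$ is central in $H^*$. It is then normal, since $\xi_{(1)}aS(\xi_{(2)})$ and $S(\xi_{(1)})a\xi_{(2)}$ both equal $\xi(1)a$. The ideal $(B^*)^+=\{a:a(\bar1)=0\}$ is spanned by the indicator function $a_0$ of the nontrivial coset. By the displayed formula $\xi a_0$ vanishes on $N$, and $\xi=\xi a_0$ whenever $\xi$ vanishes on $N$. So $H^*(B^*)^+$ is the space of functionals vanishing on $\mathbb CN$, which is the kernel of $H^*\to A^*$. Finally, the two characters of $G/N$ are grouplike elements forming a basis of $B^*$, so $B^*\cong\mathbb C[C_2]$.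
\end{proof}

\begin{thebibliography}{1}

\bibitem{CM}
Juan Cuadra and Ehud Meir,
\emph{Non-existence of Hopf orders for a twist of the alternating and symmetric groups},
arXiv:1804.01121 (2018).

\end{thebibliography}
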